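\title{Regular foliations with dense leaves on branched double covers of bidisk quotients}

\begin{abstract}
The quotient of the bidisk by a torsion free, cocompact, irreducible lattice is a compact complex surface of general type with two regular holomorphic foliations, all of whose leaves are dense. We show that there are other surfaces of general type with such foliations. They are double covers of an explicit arithmetic bidisk quotient, branched along a smooth totally geodesic curve. They have positive signature, so they are not homotopy equivalent to bidisk quotients and are not uniformized by the bidisk. The main point is to find a branch curve whose class is divisible by two. We obtain it from two families of curves attached to a quadratic lattice of signature $(2,2)$, a count of their intersection points, and the Hodge index theorem.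
\end{abstract}

\section{Introduction}\label{sec:intro}

A regular holomorphic foliation on a complex surface is a decomposition of the surface into immersed Riemann surfaces, the leaves, which is locally given by the fibers of a holomorphic submersion to $\mathbb{C}$. On a compact surface of general type the first examples that come to mind have compact leaves: a product $C_1\times C_2$ of curves of genus at least two is foliated by the fibers of either projection. Write $C_k=\Gamma_k\backslash\mathbb{H}$, where $\mathbb{H}$ is the upper half plane, which is biholomorphic to the unit disk $\mathbb{D}$. Then $C_1\times C_2$ is the quotient of $\mathbb{H}\times\mathbb{H}$ by $\Gamma_1\times\Gamma_2$, and the two foliations come from the product structure of $\mathbb{H}\times\mathbb{H}$. The same construction with a lattice that is far from being a product gives the opposite behavior.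

A lattice $\Gamma\subset\mathrm{PSL}_2(\mathbb{R})\times\mathrm{PSL}_2(\mathbb{R})$ is \emph{irreducible} if no subgroup of finite index is a product of lattices of the two factors. The projections of an irreducible lattice to both factors are dense. Conversely, dense projections force irreducibility, because a group that contains such a product with finite index has discrete projections. We use density of the projections as the working definition. A \emph{bidisk quotient} is a surface $X=\Gamma\backslash(\mathbb{H}\times\mathbb{H})$ with $\Gamma$ a torsion free, cocompact, irreducible lattice. It is a compact complex surface of general type, it carries the two \emph{product foliations}, whose leaves are the images of $\mathbb{H}\times\{z_2\}$ and of $\{z_1\}\times\mathbb{H}$, and every leaf is dense (Lemma~\ref{lem:bidisk}).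

These were the only known regular foliations with dense leaves on compact surfaces of general type. In Brunella's classification of regular foliations on compact complex surfaces, this is the class of transversely hyperbolic foliations with dense leaves. The following question comes from \cite{Zhao}.

\begin{quote}
\emph{Is there a compact complex surface of general type with a regular holomorphic foliation with dense leaves that is not isomorphic to a bidisk quotient with one of its product foliations?}
\end{quote}

The natural place to look is among the finite covers of a bidisk quotient $X$. An \'etale cover is again a bidisk quotient. A branched cover is something else, and a local computation shows that the pulled-back foliation stays regular exactly when the branch curve is smooth and transverse to the foliation. This suggests a positive answer, but two facts point the other way. A compact curve transverse to a product foliation has negative self-intersection, so it does not move and cannot be taken as a general member of a linear system. And a double cover branched along a curve exists only if the class of the curve is divisible by two. We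 show that both obstacles can be overcome.

For a compact curve $C$ with smooth, pairwise disjoint components we put $e(C)=-\chi_{\mathrm{top}}(C)$.

\begin{theorem}\label{thm:A}
There are a bidisk quotient $X'$, a nonempty smooth compact curve $D'\subset X'$ transverse to both product foliations, and a line bundle $M$ with $M^{2}\cong\mathcal{O}(D')$. Let $f\colon Y\to X'$ be the double cover branched along $D'$ that $M$ defines. Then $Y$ is a compact surface of general type, the pull-back of each product foliation is a regular foliation with dense leaves, and
\[
K_Y^2-2c_2(Y)=\tfrac32\,e(D')>0 .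
\]
Hence $Y$ has positive signature. It is not a bidisk quotient, it is not homotopy equivalent to one, and its universal cover is not $\mathbb{D}\times\mathbb{D}$. There are infinitely many pairwise non-homeomorphic such surfaces $Y$.
\end{theorem}

So the answer to the question is yes: $Y$ with the pull-back of either product foliation is an example. The properties of $Y$ follow from a statement about all Galois covers; the terms are recalled in Section~\ref{sec:basics}, and $K_{\mathcal{F}}$ is the dual of the tangent line bundle of $\mathcal{F}$.

\begin{theorem}\label{thm:B}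
Let $X$ be a bidisk quotient, $\mathcal{F}$ one of its two product foliations, and $f\colon Y\to X$ a finite Galois cover of degree $d$, possibly branched, with $Y$ a connected compact complex manifold.
\begin{enumerate}
\item[(1)] The foliation $f^*\mathcal{F}$ is regular if and only if the branch curve is smooth (possibly empty) and everywhere transverse to $\mathcal{F}$.
\item[(2)] In that case all leaves of $f^*\mathcal{F}$ are dense, $Y$ is of general type, and
\[
K_Y^2-2c_2(Y)=d\sum_i\Bigl(1-\frac{1}{n_i^2}\Bigr)\kappa_i,\qquad \kappa_i=K_{\mathcal{F}}\cdot D_i>0,
\]
where the $D_i$ are the components of the branch curve and the $n_i\ge2$ are the ramification indices. If $f$ is not \'etale, then $Y$ is not homotopy equivalent to a bidisk quotient and its universal cover is not $\mathbb{D}\times\mathbb{D}$.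
\end{enumerate}
\end{theorem}

Theorem~\ref{thm:B} is proved in Section~\ref{sec:covers}. The rest of the paper constructs $(X',D',M)$. Section~\ref{sec:div} explains how two disjoint divisors of the shape $2Z+D$ make a curve divisible by two. Section~\ref{sec:planes} describes the curves that we use, which are locally graphs of M\"obius transformations, in terms of vectors of a quadratic space of signature $(2,2)$. Sections~\ref{sec:lattice} and~\ref{sec:surface} construct a lattice in this space, the surface, and two families of curves on it. Section~\ref{sec:count} counts the points where the families meet, and Section~\ref{sec:final} puts the pieces together.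

\section{Foliations and bidisk quotients}\label{sec:basics}

\subsection*{Foliations}
A regular foliation $\mathcal{F}$ on a surface $X$ is given by an open cover $(U_\alpha)$ and holomorphic submersions $z_\alpha\colon U_\alpha\to\mathbb{C}$ such that $dz_\alpha$ and $dz_\beta$ differ by a nowhere vanishing factor on $U_\alpha\cap U_\beta$. We call $z_\alpha$ a \emph{local first integral}. In local coordinates $(z,t)$ on a small bidisk, with $z$ a first integral, the disks $\{z=\mathrm{const}\}$ are the \emph{plaques}. Two points lie on the same \emph{leaf} if a chain of overlapping plaques joins them; a leaf is a connected Riemann surface with the plaques as charts. A set is \emph{saturated} if it is a union of leaves, and the closure of a saturated set is saturated. The kernels of the $dz_\alpha$ form the tangent line bundle $T_{\mathcal{F}}\subset TX$. With $N_{\mathcal{F}}=TX/T_{\mathcal{F}}$ and $K_{\mathcal{F}}=T_{\mathcal{F}}^*$ we have $K_X=K_{\mathcal{F}}\otimes N_{\mathcal{F}}^*$. A smooth curve $C$ is \emph{transverse} to $\mathcal{F}$ if it is nowhere tangent to a leaf, that is, if $TC\to N_{\mathcal{F}}|_C$ is an isomorphism.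

\subsection*{Galois covers}
A finite Galois cover of degree $d$ is a holomorphic map $f\colon Y\to X$ together with a group $G$ of order $d$ that acts faithfully and holomorphically on $Y$, such that $f$ induces an isomorphism $Y/G\cong X$. The \emph{branch curve} is the set of points of $X$ over which $f$ is not a local isomorphism. It is the image of the zero divisor of the Jacobian determinant, so it is a curve, or empty if $f$ is \'etale. The ramification index along a component $D_i$ is the order of the stabilizer in $G$ of a point over a general point of $D_i$. The forms $d(z_\alpha\circ f)$ differ by nowhere vanishing factors, so their zero sets glue to a compact analytic subset of $Y$. Dividing each form by a local equation of the divisorial part of its zeros gives forms with isolated zeros. They define the pull-back $f^*\mathcal{F}$, which is regular if no zero remains.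

Double covers arise as follows. Let $D\ne\emptyset$ be a smooth curve, $M$ a line bundle with $M^2\cong\mathcal{O}(D)$, and $\varsigma$ a section of $M^2$ with divisor $D$. Then $Y=\{v\in M: v^{2}=\varsigma\}$ is a Galois cover of degree $2$ with branch curve $D$. Locally it is $s^2=t$ with $t$ an equation of $D$, so $Y$ is smooth. It is connected, because each connected component maps onto $X$ while a point of $D$ has only one preimage.

\subsection*{Three facts about surfaces}
A compact surface is of \emph{general type} if $K$ is big, that is, if $h^0(mK)$ grows like $m^2$; an ample divisor plus an effective divisor is big. The signature of a compact complex surface equals $(K^2-2c_2)/3$, and $c_2$ is the topological Euler number. The \emph{Hodge index theorem} says that on a projective surface with an ample divisor $H$ the intersection form is negative definite on the orthogonal complement of $H$ in $H^{1,1}(X,\mathbb{R})$, the space of real classes of type $(1,1)$, which contains the classes of all divisors.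

\begin{lemma}\label{lem:bidisk}
Let $X=\Gamma\backslash(\mathbb{H}\times\mathbb{H})$ be a bidisk quotient.
\begin{enumerate}
\item[(a)] Every leaf of a product foliation is dense, and every holomorphic map from a compact connected Riemann surface to a leaf is constant.
\item[(b)] $K_X$ is ample and $K_X^2=2c_2(X)>0$.
\item[(c)] Every connected finite \'etale cover of $X$ is a bidisk quotient.
\end{enumerate}
Moreover, $K^2=2c_2$ for every compact surface whose universal cover is $\mathbb{H}\times\mathbb{H}$.
\end{lemma}

\begin{proof}
Let $p_1,p_2$ be the projections of $\mathrm{PSL}_2(\mathbb{R})^2$ to its factors.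

(a) The preimage in $\mathbb{H}\times\mathbb{H}$ of the leaf through $(z_1,z_2)$ is $\mathbb{H}\times p_2(\Gamma)z_2$ for the first foliation and $p_1(\Gamma)z_1\times\mathbb{H}$ for the second. These sets are dense, since $p_k(\Gamma)$ is dense in a group that acts transitively on $\mathbb{H}$. A nonconstant map from a compact Riemann surface to a leaf is open with compact image, hence onto. The leaf would be compact and dense, so equal to $X$, which is absurd.

(b) We have $TX=L_1\oplus L_2$, where $L_k$ is tangent to the $k$-th factor. The hyperbolic metric has curvature $-1$, so $c_1(L_k)$ is represented by $-\omega_k/2\pi$, where $\omega_k$ is the hyperbolic area form of the $k$-th factor. Thus $c_1(K_X)$ is represented by the K\"ahler form $(\omega_1+\omega_2)/2\pi$, and $K_X$ is ample by Kodaira's theorem. Since $\omega_k\wedge\omega_k=0$, we get $K_X^2=2\,c_1(L_1)c_1(L_2)=2c_2(X)$.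

(c) Let $\Gamma'\subset\Gamma$ have finite index. The closure of $p_k(\Gamma')$ is a closed subgroup of finite index in $\mathrm{PSL}_2(\mathbb{R})$. It is therefore open, and equal to $\mathrm{PSL}_2(\mathbb{R})$ by connectedness.

For the last claim, $\mathrm{Aut}(\mathbb{H}\times\mathbb{H})=\mathrm{Aut}(\mathbb{H})^2\rtimes\mathbb{Z}/2$. So a compact free quotient has an \'etale cover of degree at most $2$ that is a quotient by a group preserving the factors. The computation in (b) applies to this cover, and both $K^2$ and $c_2$ are multiplied by the degree in an \'etale cover.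
\end{proof}

\begin{lemma}\label{lem:transverse}
Let $X$ be a bidisk quotient, $\mathcal{F}$ a product foliation, $C\subset X$ a smooth connected compact curve transverse to $\mathcal{F}$, and $\kappa=K_{\mathcal{F}}\cdot C$. Then
\[
\kappa>0,\qquad K_X\cdot C=e(C)+\kappa,\qquad C^2=-\kappa .
\]
If $C$ is transverse to both product foliations, then $\kappa=e(C)$, so that $e(C)>0$, $K_X\cdot C=2e(C)$ and $C^2=-e(C)$.
\end{lemma}

\begin{proof}
Say $T_{\mathcal{F}}=L_1$, so that $N_{\mathcal{F}}\cong L_2$. Transversality gives $L_2^*|_C\cong K_C$, of degree $e(C)$, and so $K_X\cdot C=e(C)+\kappa$. The adjunction formula $C^2+K_X\cdot C=e(C)$ gives $C^2=-\kappa$. We have $\kappa=\frac{1}{2\pi}\int_C\omega_1\ge0$. If $\kappa=0$, then $z_1$ is locally constant on the preimage of $C$, so $C$ lies in a leaf of the other foliation, against Lemma~\ref{lem:bidisk}(a). If $C$ is also transverse to the other foliation, then $L_1^*|_C\cong K_C$ and $\kappa=e(C)$.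
\end{proof}

\section{Branched covers: proof of Theorem~\ref{thm:B}}\label{sec:covers}

\subsection*{The local picture}
Take the diagonal $\{z_1=z_2\}$ in $\mathbb{H}\times\mathbb{H}$, which is transverse to both product foliations, and the local double cover $s^2=z_2-z_1$. It has coordinates $(z_1,s)$. The first integrals pull back to $z_1$ and $z_2=z_1+s^2$, and both are submersions, so both foliations stay regular. They are no longer transverse to each other: $dz_1\wedge dz_2=2s\,dz_1\wedge ds$ vanishes along the ramification curve. So the two foliations do not split the tangent bundle of the cover, and the argument that gave $K^2=2c_2$ breaks down.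

Now let the branch curve $\{z=t^2\}$ be tangent to the foliation $dz=0$. On the cover $s^2=z-t^2$, with coordinates $(s,t)$, we have $z=s^2+t^2$, and $dz$ has an isolated zero: the pull-back is singular. Finally let the branch curve be the leaf $\{z=0\}$. On the cover $z=s^2$ the form $dz=2s\,ds$ vanishes along a curve, and the pull-back $ds=0$ is regular. This last case needs a compact leaf, which a bidisk quotient does not have.

\subsection*{Regularity}
We prove (1). Suppose that the forms $d(z_\alpha\circ f)$ vanish along an irreducible compact curve $E\subset Y$. Then $z_\alpha\circ f$ is locally constant on the normalization of $E$, so $f$ maps this normalization holomorphically to a leaf. The map is not constant, as $f$ is finite. This contradicts Lemma~\ref{lem:bidisk}(a). So the forms $d(z_\alpha\circ f)$ have at most isolated zeros, and $f^*\mathcal{F}$ is regular if and only if they have none.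

Suppose that they have none. Let $y\in Y$, let $z$ be a first integral near $f(y)$, and write $z$ also for $z\circ f$. The stabilizer $G_y$ fixes the nonzero covector $dz_y$. By complete reducibility there is a complementary covector $\mu$ and a character $\chi$ of $G_y$ with $h^*\mu=\chi(h)\mu$. Choose a function $s_0$ near $y$ with $s_0(y)=0$ and $(ds_0)_y=\mu$, and put
\[
s=\frac{1}{|G_y|}\sum_{h\in G_y}\chi(h)^{-1}\,s_0\circ h .
\]
Then $ds_y=\mu$ and $s\circ h=\chi(h)s$. So $(z,s)$ are coordinates at $y$ in which $h$ acts by $(z,s)\mapsto(z,\chi(h)s)$. Since $G$ acts faithfully on the connected manifold $Y$, the character $\chi$ is injective, and $G_y$ acts through the group of $n$-th roots of unity, $n=|G_y|$. A neighborhood of $f(y)$ is the quotient of a neighborhood of $y$ by $G_y$. The invariant function $s^n$ descends to a holomorphic function $t$ near $f(y)$, and $(z,t)$ is injective there because $(z,s^n)$ separates the orbits. An injective holomorphic map between manifolds of the same dimension is an isomorphism onto its image, so $(z,t)$ are coordinates on $X$, and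
\begin{equation}\label{eq:local}
f(z,s)=(z,s^n),\qquad \mathcal{F}=\{dz=0\}.
\end{equation}
All points over $f(y)$ are conjugate to $y$ under $G$. So near $f(y)$ the branch curve is empty if $n=1$, and otherwise it is $\{t=0\}$, which is smooth and transverse to $\mathcal{F}$.

Conversely, let the branch curve be smooth and transverse to $\mathcal{F}$. Away from it $f$ is a local isomorphism. Near a point of it, a first integral $z$ and an equation $t$ of the curve are coordinates; let them identify a neighborhood with $\mathbb{D}\times\mathbb{D}$. Let $V$ be a connected component of the preimage of this neighborhood. Removing the curve $\{t\circ f=0\}$ leaves the manifold $V$ connected, and we obtain a connected finite covering of $\mathbb{D}\times\mathbb{D}^*$. The fundamental group is $\mathbb{Z}$, so the covering is $(z,s)\mapsto(z,s^n)$ for some $n$. The bounded function $s$ extends to $V$, and $\psi=(z,s)\colon V\to\mathbb{D}\times\mathbb{D}$ is a finite map that is an isomorphism over $\mathbb{D}\times\mathbb{D}^*$. A finite map between surfaces is open. If two points had the same image, disjoint neighborhoods of them would have images that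 overlap in an open set, and $\psi$ would not be injective over $\mathbb{D}\times\mathbb{D}^*$. So $\psi$ is bijective, hence an isomorphism. Thus \eqref{eq:local} holds on $V$, and $d(z\circ f)$ has no zero. This proves (1).

From now on $f^*\mathcal{F}$ is regular. Every point of $X$ has a neighborhood $\mathbb{D}\times\mathbb{D}$ over which each component of the preimage has the form \eqref{eq:local}, with $n=1$ allowed.

\subsection*{Density}
The difficulty is that a leaf upstairs could accumulate on only some of the sheets of the cover. The Galois group and the connectedness of $Y$ exclude this. First, each leaf $L'$ of $f^*\mathcal{F}$ maps onto a leaf of $\mathcal{F}$. Indeed, by \eqref{eq:local} the preimage of a plaque is a finite union of plaques, each of which maps onto it by $s\mapsto s^n$. So if $f(L')$ meets a plaque, it contains this plaque, and following chains of plaques we see that $f(L')$ is a whole leaf.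

By Zorn's lemma and compactness, the closure of $L'$ contains a minimal nonempty closed saturated set $\mathfrak{m}$. The set $f(\mathfrak{m})$ is closed and contains a dense leaf, so $f(\mathfrak{m})=X$. Since $G$ is transitive on the fibers, $Y=\bigcup_{h\in G}h\mathfrak{m}$. The group $G$ preserves $f^*\mathcal{F}$, so each $h\mathfrak{m}$ is a minimal closed saturated set, and two of them are equal or disjoint, because their intersection is closed and saturated. A connected space is not a disjoint union of finitely many, at least two, nonempty closed sets. Hence $\mathfrak{m}=Y$, and $L'$ is dense.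

\subsection*{Numerical invariants}
The components $D_i$ of the branch curve are smooth and disjoint. By \eqref{eq:local} the order of the stabilizer is locally constant over $D_i$, so it equals $n_i$ at every point over $D_i$. Let $R_i$ be the reduced preimage of $D_i$, and put $e_i=e(D_i)$ and $a_i=1-1/n_i$. By \eqref{eq:local}, $f^*D_i=n_iR_i$, the Jacobian vanishes to order $n_i-1$ along $R_i$, and $R_i\to D_i$ is an unramified covering of degree $d/n_i$. Therefore
\[
K_Y=f^*K_X+\sum_i(n_i-1)R_i=f^*\Bigl(K_X+\sum_ia_iD_i\Bigr)\quad\text{in }H^2(Y,\mathbb{Q}).
\]
The pull-back of the ample bundle $K_X$ by the finite map $f$ is ample, so $K_Y$ is big and $Y$ is of general type. Lemma~\ref{lem:transverse} gives $\kappa_i>0$ and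
\[
\tfrac1dK_Y^2=K_X^2+2\sum_ia_i(e_i+\kappa_i)-\sum_ia_i^2\kappa_i .
\]
Computing the Euler number separately over $X\setminus\bigcup D_i$ and over the $D_i$ gives
\begin{equation}\label{eq:euler}
c_2(Y)=d\Bigl(c_2(X)+\sum_ie_i\Bigr)-\sum_i\frac{d}{n_i}e_i=d\Bigl(c_2(X)+\sum_ia_ie_i\Bigr).
\end{equation}
Since $K_X^2=2c_2(X)$, the terms with $e_i$ cancel and
\[
K_Y^2-2c_2(Y)=d\sum_i(2a_i-a_i^2)\kappa_i=d\sum_i\bigl(1-n_i^{-2}\bigr)\kappa_i ,
\]
because $2a-a^2=1-(1-a)^2$.

If $f$ is not \'etale, the branch curve is not empty and this number is positive. So $Y$ has positive signature, while a bidisk quotient has signature $0$ by Lemma~\ref{lem:bidisk}(b). A homotopy equivalence of closed oriented $4$-manifolds preserves the intersection form up to sign, so $Y$ is not homotopy equivalent to a bidisk quotient. By the last claim of Lemma~\ref{lem:bidisk}, its universal cover is not the bidisk. Theorem~\ref{thm:B} is proved.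

\begin{remark}
Irreducibility cannot be dropped. Let $C_1'\to C_1$ be a branched double cover of curves, and consider $C_1'\times C_2\to C_1\times C_2$. The foliation by fibers of the first projection pulls back to a regular foliation although the branch curve consists of leaves, so (1) fails. For the other foliation the branch curve is transverse, but $\kappa_i=0$, and the cover is again uniformized by the bidisk. The Galois hypothesis was used for the ``only if'' part of (1), for density, and to have one index $n_i$ along each $D_i$.
\end{remark}

\section{Divisibility by two from a pair of disjoint divisors}\label{sec:div}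

By Theorem~\ref{thm:B} it suffices to find a nonempty smooth curve $D$, transverse to the product foliations, such that $\mathcal{O}(D)$ is a square. The components of $D$ are disjoint and have negative self-intersection, so their classes are linearly independent in $H^2(X,\mathbb{Q})$. A relation $D=2E$ must therefore involve other curves. The following example shows the shape of the relation that we will find.

\begin{example}\label{ex:kummer}
Let $E,E'$ be elliptic curves, let $T$ be the blow-up of $E\times E'$ at the sixteen points $(a,b)$ with $2a=0$, $2b=0$, and let $\pi\colon T\to\mathrm{Km}$ be the quotient by the involution induced by $-1$. The involution fixes exactly the exceptional curves $T_{a,b}$, so the Kummer surface $\mathrm{Km}$ is smooth. Let $N_{a,b}=\pi(T_{a,b})$, let $F_a$ be the strict transform of $\{a\}\times E'$, and let $Z_a=\pi(F_a)$. Then $\pi^*N_{a,b}=2T_{a,b}$ and $\pi^*Z_a=F_a$. From $T_{a,b}^2=-1$, $F_a^2=-4$ and $F_a\cdot T_{a,b}=1$ we get $N_{a,b}^2=-2$, $Z_a^2=-2$ and $Z_a\cdot N_{a,b}=1$. The projection to $E$ induces a map $\mathrm{Km}\to E/\{\pm1\}\cong\mathbb{P}^1$. The fiber over the image of $a$ pulls back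 to $2(F_a+\sum_bT_{a,b})$, since $E\to\mathbb{P}^1$ is ramified at $a$. So this fiber is
\[
A_a=2Z_a+D_a,\qquad D_a=\sum_bN_{a,b},
\]
and indeed $A_a^2=4(-2)+4(-2)+4\cdot4=0$. For $a\ne a'$ the fibers $A_a$ and $A_{a'}$ are linearly equivalent, so $D_{a'}\sim2Z_a-2Z_{a'}+D_a$, and
\[
D_a+D_{a'}\sim2(Z_a-Z_{a'}+D_a).
\]
The smooth curve $D_a+D_{a'}$, a sum of eight disjoint curves, is divisible by two.
\end{example}

On a bidisk quotient no fibration is given to us. But two fibers have numerical properties that can be checked directly: they are disjoint, they have the same degree, and their squares vanish. By the Hodge index theorem these properties are enough.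

\begin{lemma}\label{lem:hodge}
Let $X$ be a projective surface with an ample divisor $H$. Let $Z_0,Z_1,D_0,D_1$ be divisors, and put $A_k=2Z_k+D_k$. Suppose that $A_0\cdot A_1=0$ and $H\cdot A_0=H\cdot A_1$. Then $A_0^2+A_1^2\le0$, and if equality holds, then $D_0+D_1=2(Z_1-Z_0+D_1)$ in $H^2(X,\mathbb{Q})$.
\end{lemma}

\begin{proof}
The class $A_1-A_0$ is orthogonal to $H$ and has square $A_0^2+A_1^2$. So this number is at most $0$, and if it is $0$ the class vanishes. Then $D_0=2Z_1-2Z_0+D_1$; add $D_1$.
\end{proof}

A relation in rational cohomology does not see torsion. An \'etale cover removes it.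

\begin{lemma}\label{lem:root}
Let $X$ be a projective surface and $D,E$ divisors with $D=2E$ in $H^2(X,\mathbb{Q})$. There are a connected finite \'etale cover $\pi\colon X'\to X$ and a line bundle $M$ on $X'$ with $M^2\cong\mathcal{O}(\pi^*D)$.
\end{lemma}

\begin{proof}
Let $\ell=\mathcal{O}(D-2E)$. Its Chern class in $H^2(X,\mathbb{Z})$ is torsion, so $\ell^{N}\in\mathrm{Pic}^0(X)$ for some $N\ge1$. The group $\mathrm{Pic}^0(X)$ is a complex torus, hence divisible, and there is $\theta\in\mathrm{Pic}^0(X)$ with $\theta^{2N}\cong\ell^N$. Then $\vartheta=\ell\otimes\theta^{-2}$ satisfies $\vartheta^N\cong\mathcal{O}$. Fix such an isomorphism. The set $\{v\in\vartheta:v^N=1\}$ is an \'etale cover of $X$, on which the tautological section trivializes the pull-back of $\vartheta$. Let $X'$ be a connected component and $M=\pi^*(\theta\otimes\mathcal{O}(E))$. Then $\mathcal{O}(\pi^*D)=\pi^*(\mathcal{O}(2E)\otimes\theta^2\otimes\vartheta)\cong M^2$.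
\end{proof}

We will imitate Example~\ref{ex:kummer} with $H=K_X$. The divisor $A$ will be $2Z$ plus four disjoint curves, all five curves having the same self-intersection $-e_0$. Then $A^2=-8e_0+4Z\cdot D$, and the task is to show that $Z\cdot D$ reaches $2e_0$. The numbers of the example are the case $e_0=2$.

\section{Positive planes and graphs of M\"obius transformations}\label{sec:planes}

The simplest curves in $\mathbb{H}\times\mathbb{H}$ transverse to both foliations are the graphs $z_1=uz_2$ of M\"obius transformations. Such a graph is totally geodesic, being the fixed locus of the isometry $(z_1,z_2)\mapsto(uz_2,u^{-1}z_1)$. To decide when two graphs meet, we view the matrices $u$ as vectors of a quadratic space.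

Let $V_{\mathbb{R}}=M_2(\mathbb{R})$ with the form $q=3\det$, of signature $(2,2)$; the factor $3$ will make $q$ integral later. Let $b(u,v)=q(u+v)-q(u)-q(v)$, so that $b(u,u)=2q(u)$. The group $\mathrm{SL}_2(\mathbb{R})^2$ acts by the isometries $x\mapsto a_1xa_2^{-1}$ with kernel $\pm(1,1)$. The image is connected of dimension $6=\dim O(V_{\mathbb{R}})$, so it is the identity component $SO_0(V_{\mathbb{R}})$. It contains $-1$, and $SO_0(V_{\mathbb{R}})/\{\pm1\}=\mathrm{PSL}_2(\mathbb{R})^2$. Let $\mathcal{D}$ be the space of $2$-planes in $V_{\mathbb{R}}$ on which $q$ is positive definite.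

\begin{lemma}\label{lem:planes}
The map $(z_1,z_2)\mapsto\Pi_{z_1,z_2}=\{0\}\cup\{x:\det x>0,\ xz_2=z_1\}$ is an $SO_0(V_{\mathbb{R}})$-equivariant homeomorphism $\mathbb{H}\times\mathbb{H}\to\mathcal{D}$. For $q(u)>0$ the set $\mathcal{D}_u=\{\Pi\in\mathcal{D}:u\in\Pi\}$ is the graph $\{z_1=uz_2\}$. We have $\mathcal{D}_u=\mathcal{D}_v$ if and only if $u,v$ are proportional, and for non-proportional $u,v$
\[
\mathcal{D}_u\cap\mathcal{D}_v\ne\emptyset\iff b(u,v)^2<4q(u)q(v).
\]
\end{lemma}

\begin{proof}
Let $o=\sqrt{-1}\in\mathbb{H}$. The set $\Pi_{o,o}=\mathbb{R}\cdot SO(2)$ is a positive plane, and $\Pi_{a_1z_1,a_2z_2}=a_1\Pi_{z_1,z_2}a_2^{-1}$. So the map is well defined, equivariant and continuous. Let $\Pi\in\mathcal{D}$ have basis $x,y$, and put $m=x^{-1}y$. Then $\det(m-\lambda)>0$ for all real $\lambda$, so $m$ has no real eigenvalue and fixes exactly one point $z_2\in\mathbb{H}$. Every nonzero element of $\mathbb{R}+\mathbb{R}m$ fixes $z_2$, so $\Pi=\Pi_{xz_2,z_2}$. Conversely, if $\Pi=\Pi_{z_1,z_2}$, then $z_2$ is the fixed point of $m$ and $z_1=xz_2$. So the map is bijective and its inverse is continuous. The description of $\mathcal{D}_u$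 is the definition of $\Pi_{z_1,z_2}$, and a M\"obius transformation determines its matrix up to a scalar. Non-proportional $u,v$ lie in a common positive plane if and only if the plane they span is positive, and this is the stated inequality.
\end{proof}

Any linear map $h$ of $V_{\mathbb{R}}$ with $q\circ h=\lambda q$, $\lambda>0$, acts on $\mathcal{D}$ by a homeomorphism, and $h\mathcal{D}_u=\mathcal{D}_{hu}$. Such a homeomorphism need not be holomorphic. We use these maps only to compare Euler numbers and numbers of points.

Let now $\Lambda\subset V_{\mathbb{R}}$ be a lattice on which $q$ is integral, and let $\Gamma$ be a torsion free subgroup of finite index in $O(\Lambda)\cap SO_0(V_{\mathbb{R}})$. The vectors $u\in\Lambda$ with $q(u)>0$ give curves on $\Gamma\backslash\mathcal{D}$, and Lemma~\ref{lem:planes} turns questions of incidence into questions about the integer $b(u,v)$. We need the following.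
\begin{itemize}
\item The quotient is compact and $\Gamma$ is irreducible. This will come from a quaternion division algebra.
\item There are two families of vectors, $R$ and $S$, and within each family the curves are disjoint. A congruence modulo $17$ will exclude the small values of $b$.
\item It is known which curves of $R$ can meet which curves of $S$. The same congruence will force $b=\pm2$ at an intersection. Then $b/2$ is odd, and this condition depends only on classes modulo $2$, which serve as labels.
\item The curves with a given label have the same total Euler number for all labels. This needs enough symmetries of $\Lambda$.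
\item The two families meet in many points.
\end{itemize}

\section{A lattice of signature $(2,2)$}\label{sec:lattice}

\subsection*{The quaternion algebra}
Let $B_0=\mathbb{Q}+\mathbb{Q}i+\mathbb{Q}j+\mathbb{Q}k$ with $i^2=-1$, $j^2=3$, $k=ij=-ji$. Then $k^2=3$, $ik=-j=-ki$, $jk=-3i=-kj$. Conjugation $x\mapsto\bar x$ changes the signs of $i,j,k$, and the reduced norm is
\[
\mathrm{nrd}(u_0+u_1i+u_2j+u_3k)=u_0^2+u_1^2-3u_2^2-3u_3^2 .
\]
The algebra $B_0$ is \emph{ramified} at a place $v$ if $B_0\otimes\mathbb{Q}_v$ is a division algebra, that is, if the Hilbert symbol $(-1,3)_v$ is $-1$; otherwise $B_0\otimes\mathbb{Q}_v\cong M_2(\mathbb{Q}_v)$. The symbol is $1$ at $\infty$, as $3>0$, and at primes $p\ge5$, as both entries are units. It is $-1$ at $3$, as $-1$ is not a square modulo $3$. The number of ramified places is even, so $B_0$ is ramified exactly at $2$ and $3$.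

Let $L=\mathbb{Z}^4\cup(\frac12+\mathbb{Z})^4$. Its elements are \emph{integral} or \emph{half-integral}. Let $\mathcal{O}\subset B_0$ be the set of quaternions with coordinates $(u_0,u_1,u_2,u_3)\in L$. It is generated by the ring $\mathbb{Z}\langle1,i,j,k\rangle$ and $\varepsilon=\frac12(1+i+j+k)$. We have $\mathrm{nrd}(\varepsilon)=-1$ and $\varepsilon+\bar\varepsilon=1$, so $\varepsilon^2=\varepsilon+1$, and
\begin{align*}
i\varepsilon&=\tfrac12(-1+i-j+k), & j\varepsilon&=\tfrac12(3-3i+j-k), & k\varepsilon&=\tfrac12(3+3i+j+k),\\
\varepsilon i&=\tfrac12(-1+i+j-k), & \varepsilon j&=\tfrac12(3+3i+j+k), & \varepsilon k&=\tfrac12(3-3i-j+k).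
\end{align*}
So $\mathcal{O}$ is a ring, an order of $B_0$, and $\varepsilon^{-1}=\varepsilon-1$ lies in it. The table gives $\varepsilon i=(-2i-j)\varepsilon$, $\varepsilon j=k\varepsilon$ and $\varepsilon k=(3i+2j)\varepsilon$, that is,
\begin{equation}\label{eq:eps}
\varepsilon i\varepsilon^{-1}=-2i-j,\qquad\varepsilon j\varepsilon^{-1}=k,\qquad\varepsilon k\varepsilon^{-1}=3i+2j .
\end{equation}
The reduced discriminant of an order is the square root of the absolute value of the determinant of the form $(x,y)\mapsto xy+\overline{xy}$ in a basis, and an order is maximal if and only if it equals the product of the ramified primes. For $1,i,j,k$ the matrix is $\mathrm{diag}(2,-2,6,6)$, which gives $12$. Passing to $\mathcal{O}$ divides this by the index $2$. So $\mathcal{O}$ has reduced discriminant $6$ and is maximal.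

Let $F=\mathbb{Q}(\sqrt{17})$, $B=B_0\otimes F$, and let $\sigma$ be the conjugation of $F$, acting on $B$ through $F$. Fix $B_0\otimes\mathbb{R}\cong M_2(\mathbb{R})$ and $F\subset\mathbb{R}$ with $\sqrt{17}>0$, and let $\tau\colon B\to M_2(\mathbb{R})$ be the induced embedding, under which $\mathrm{nrd}$ becomes $\det$. The elements of norm one of $B$ map to $\mathrm{SL}_2(\mathbb{R})^2$ by $\gamma\mapsto(\tau\gamma,\tau\sigma\gamma)$, so they should act by $x\mapsto\gamma x\sigma(\gamma)^{-1}=\gamma x\sigma(\bar\gamma)$ on a rational form of $M_2(\mathbb{R})$. This form is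
\[
V=\{x\in B:\sigma(\bar x)=x\}=\mathbb{Q}+\sqrt{17}\,(\mathbb{Q}i+\mathbb{Q}j+\mathbb{Q}k).
\]
It is preserved, since $x\mapsto\sigma(\bar x)$ sends $\gamma x\sigma(\bar\gamma)$ to $\gamma\sigma(\bar x)\sigma(\bar\gamma)$, and $\tau$ identifies $V\otimes\mathbb{R}$ with $V_{\mathbb{R}}=M_2(\mathbb{R})$. We identify $u\in\mathbb{Q}^4$ with
\[
x_u=\tfrac13\bigl(u_0+\sqrt{17}(u_1i+u_2j+u_3k)\bigr)\in V .
\]
Then $q=3\,\mathrm{nrd}$ and $b$ are given by
\[
q(u)=\tfrac13\bigl(u_0^2+17u_1^2-51u_2^2-51u_3^2\bigr),\qquad b(u,v)=\tfrac23N(u,v),
\]
where $N(u,v)=u_0v_0+17u_1v_1-51u_2v_2-51u_3v_3$. Our lattice is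
\[
\Lambda=\{u\in L:\ u_0-u_1\in3\mathbb{Z}\}.
\]
The number $17$ plays four roles: $17\equiv1\pmod 8$ keeps $B$ a division algebra and controls parities, $17\equiv-1\pmod 3$ makes $q$ integral on $\Lambda$, the identity $1+17=2\cdot3^2$ produces a similitude of multiplier $2$, and the modulus $17$ is large enough to separate curves.

\subsection*{Structure modulo 2}
Let $L'\subset\mathbb{Z}^4$ be the set of vectors with even coordinate sum, and $\Lambda'=\Lambda\cap L'$. We have $[L:L']=4$. The map $u\mapsto u_0-u_1\bmod3$ is onto on $L$ and on $L'$, so $[L:\Lambda]=[L':\Lambda']=3$, and $[\Lambda:\Lambda']=4$.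

\begin{lemma}\label{lem:parity}
We have $q(\Lambda)\subset\mathbb{Z}$, $\Lambda'=\{u\in\Lambda:q(u)\text{ even}\}$, $2\Lambda\subset\Lambda'$, and $b(\Lambda,\Lambda')\subset2\mathbb{Z}$.
\end{lemma}

\begin{proof}
For integral $u\in\Lambda$ we have $3q(u)\equiv(u_0-u_1)(u_0+u_1)\equiv0\pmod3$, so $q(u)\in\mathbb{Z}$, and $q(u)\equiv3q(u)\equiv u_0+u_1+u_2+u_3\pmod2$. For half-integral $u$ the numbers $\beta_m=2u_m$ are odd, and $12q(u)=\beta_0^2+17\beta_1^2-51\beta_2^2-51\beta_3^2$. This is $1+17-102\equiv4$ modulo $8$, and it is $\beta_0^2-\beta_1^2\equiv0$ modulo $3$. So $q(u)$ is an odd integer. This proves the first two claims, and the third follows from $q(2u)=4q(u)$. Let $u\in\Lambda$, $v\in\Lambda'$. If $u$ is integral, then $N(u,v)\in\mathbb{Z}$. If $u$ is half-integral, then $2N(u,v)\equiv v_0+v_1+v_2+v_3\equiv0\pmod2$, and again $N(u,v)\in\mathbb{Z}$. Since $3b=2N$ and $b\in\mathbb{Z}$, the integer $b(u,v)$ is even.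
\end{proof}

The labels live in $W=\Lambda/2\Lambda$ and $W'=\Lambda'/2\Lambda'$, vector spaces of dimension $4$ over $\mathbb{F}_2$. We write $[u]$ for the class of a vector; note that $[-u]=[u]$. Let $P=\Lambda'/2\Lambda\subset W$ and $P'=2\Lambda/2\Lambda'\subset W'$. Both have order $4$. The complements $U=W\setminus P$ and $U'=W'\setminus P'$ have $12$ elements each. Since $\Lambda'$ is defined by $q$, the group $O(\Lambda)$ preserves $\Lambda'$ and acts on all these sets.

\begin{lemma}\label{lem:pairing}
The formula $\langle u,v\rangle=\frac12b(u,v)\bmod2$ defines a perfect pairing $W\times W'\to\mathbb{F}_2$, and $P'$ is the annihilator of $P$.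
\end{lemma}

\begin{proof}
Changing $u$ by $2u'$ or $v$ by $2v'$ changes $\frac12b(u,v)$ by $b(u',v)$ or $b(u,v')$, which is even by Lemma~\ref{lem:parity}. We have $N=3\cdot\frac12b\equiv\frac12b\pmod2$. The difference between $N(u,v)$ and the dot product $u\cdot v$ is $8(2u_1)v_1-26(2u_2)v_2-26(2u_3)v_3$, which is even. So the pairing is the dot product modulo $2$. A vector has integral dot product with $\mathbb{Z}^4$ and with $\frac12(1,1,1,1)$ if and only if it lies in $L'$. So $L'$ is the dual lattice of $L$, and the dot product is perfect on $L/2L\times L'/2L'$. The inclusion induces an isomorphism $W\cong L/2L$: it is onto because $3L\subset\Lambda$ and $3u\equiv u$ modulo $2L$, and both groups have order $16$. The same argument gives $W'\cong L'/2L'$. Finally $\frac12b(v,2u)=b(v,u)$ is even for $v\in\Lambda'$, $u\in\Lambda$. So $P'$ annihilates $P$, and it has the order $16/4$ of the annihilator.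
\end{proof}

We view $W'$ as the dual of $W$ and write $w(x)=\langle x,w\rangle$. Thus $U'$ consists of the linear forms that do not vanish identically on $P$.

\subsection*{Congruences modulo 17}

\begin{lemma}\label{lem:17}
Let $u,v\in\Lambda$ with $q(u)=3$. If $q(v)=3$, then $b(u,v)\equiv\pm6\pmod{17}$. If $q(v)=6$, then $b(u,v)\equiv\pm2\pmod{17}$.
\end{lemma}

\begin{proof}
Modulo $17$ the form has rank one: $6b(u,v)=4N(u,v)\equiv(2u_0)(2v_0)$ and $12q(u)\equiv(2u_0)^2$. For $q=3$ this gives $(2u_0)^2\equiv36$ and $2u_0\equiv\pm6$. For $q=6$ it gives $(2v_0)^2\equiv72\equiv4$ and $2v_0\equiv\pm2$. So $6b\equiv\pm36$ or $6b\equiv\pm12$.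
\end{proof}

\subsection*{A similitude}
The second family of curves will be the image of the first under
\[
g(u_0,u_1,u_2,u_3)=\Bigl(\frac{u_0+17u_1}{3},\ \frac{u_0-u_1}{3},\ u_2+u_3,\ u_2-u_3\Bigr).
\]

\begin{lemma}\label{lem:g}
We have $q\circ g=2q$, $g^2=2$, $g\Lambda=\Lambda'$ and $gO(\Lambda)g^{-1}=O(\Lambda)$. The map $g$ induces an isomorphism $W\to W'$ that sends $U$ onto $U'$.
\end{lemma}

\begin{proof}
The identities $(u_0+17u_1)^2+17(u_0-u_1)^2=18(u_0^2+17u_1^2)$ and $(u_2+u_3)^2+(u_2-u_3)^2=2(u_2^2+u_3^2)$ give $q\circ g=2q$. The coordinates of $g^2u$ are $18u_0/9$, $18u_1/9$, $2u_2$, $2u_3$. If $u\in\Lambda$ and $u_0-u_1=3m$, then $gu=(m+6u_1,\,m,\,u_2+u_3,\,u_2-u_3)$. This vector is integral and the difference $6u_1$ of its first two coordinates lies in $3\mathbb{Z}$. So $gu\in\Lambda$, and $gu\in\Lambda'$ because $q(gu)=2q(u)$ is even. From $g^2=2$ we get $|\det g|=4=[\Lambda:\Lambda']$, so $g\Lambda=\Lambda'$. Then $g\Lambda'=2\Lambda$ and $g(2\Lambda)=2\Lambda'$, so $g$ induces $W\cong W'$ with $P\mapsto P'$. Finally $O(\Lambda)\subset O(\Lambda')=gO(\Lambda)g^{-1}$. Conjugating this inclusion by $g$ gives $gO(\Lambda)g^{-1}\subset g^2O(\Lambda)g^{-2}=O(\Lambda)$.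
\end{proof}

\subsection*{Symmetries}

\begin{lemma}\label{lem:conj}
For $\gamma\in\mathcal{O}^\times$ the map $\alpha_\gamma(x)=\gamma x\gamma^{-1}$ of $V$ lies in $O(\Lambda)$. In coordinates it is conjugation by $\gamma$ on $L=\mathcal{O}$.
\end{lemma}

\begin{proof}
Conjugation preserves $\mathrm{nrd}$, fixes $1$, and acts on the span of $i,j,k$. So in the coordinates $u$ the map $\alpha_\gamma$ is conjugation of the quaternion $\hat u=u_0+u_1i+u_2j+u_3k$; it preserves $L=\mathcal{O}$ and fixes $u_0$. It remains to see that $u_1$ is preserved modulo $3$. Let $\mathbb{F}_9=\mathbb{F}_3(\iota)$, $\iota^2=-1$, and define $\varphi\colon\mathbb{Z}[\frac12]\langle1,i,j,k\rangle\to\mathbb{F}_9$ by $\varphi(\hat u)=u_0+u_1\iota$. This is a ring homomorphism: the products of $i$ with $j$ or $k$ are $\pm k$, $\pm j$, and the products of two elements of $\{j,k\}$ are $3$ or $\pm3i$, so all go to $0$. Since $\mathbb{F}_9$ is commutative, $\varphi(\gamma\hat u\gamma^{-1})=\varphi(\hat u)$.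
\end{proof}

\begin{lemma}\label{lem:transitive}
The group $O(\Lambda)$ acts transitively on $U$.
\end{lemma}

\begin{proof}
We use $W=L/2L=\mathcal{O}/2\mathcal{O}$, where $2L=(2\mathbb{Z})^4\cup(1+2\mathbb{Z})^4$. The subgroup $P$ lies in $L'/2L$, which has order $4$, so they are equal. The integral classes outside $P$ are those of $1,i,j,k$. Every half-integral class contains a vector $\frac12(\pm1,\pm1,\pm1,\pm1)$, and two such vectors are congruent if and only if they are equal or opposite. So there are eight half-integral classes: four \emph{even} ones, with an even number of minus signs, and four \emph{odd} ones. We use the following elements of $O(\Lambda)$.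

(i) The sign changes $f_2,f_3$ of $u_2$ and of $u_3$. The map $f_2$ exchanges even and odd classes, and $f_2f_3$ sends $\frac12(+,+,+,+)$ to $\frac12(+,+,-,-)$.

(ii) The map $\alpha_\varepsilon$. By \eqref{eq:eps} it permutes the classes of $i,j,k$ cyclically. Since $\alpha_\varepsilon(\varepsilon x)=\varepsilon\alpha_\varepsilon(x)$, it also permutes the classes of $\varepsilon i,\varepsilon j,\varepsilon k$ cyclically. Using $\frac32\equiv-\frac12\pmod 2$ and a global sign, the table shows that these are the classes of $\frac12(+,-,-,+)$, $\frac12(+,+,-,-)$, $\frac12(+,-,+,-)$, the three even classes other than $\frac12(+,+,+,+)$.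

(iii) The reflection $h_\nu(u)=u-\frac{b(u,\nu)}{q(\nu)}\nu$ in $\nu=\frac12(17,-1,1,1)\in\Lambda$. Here $q(\nu)=(289+17-51-51)/12=17$ and $b(u,\nu)/17=\frac13(u_0-u_1)-(u_2+u_3)$, which is an integer for $u\in\Lambda$.

By (i) and (ii) the four even classes lie in one orbit, and by (i) this orbit contains all eight half-integral classes. The vectors $(3,0,0,0)$ and $(0,3,0,0)$ of $\Lambda$ represent the classes of $1$ and $i$. Their images $(3,0,0,0)-\nu$ and $(0,3,0,0)+\nu$ under $h_\nu$ are half-integral. So the orbit contains the classes of $1$ and $i$, and by (ii) those of $j$ and $k$.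
\end{proof}

\section{The surface and two families of curves}\label{sec:surface}

The group must be torsion free, must fix all labels, and must be normalized by $O(\Lambda)$ and by $g$, so that these act on the quotient. Let $\Gamma(4)=\{h\in O(\Lambda):(h-1)\Lambda\subset4\Lambda\}$. It is torsion free by Minkowski's lemma: the kernel of $\mathrm{GL}_n(\mathbb{Z})\to\mathrm{GL}_n(\mathbb{Z}/m)$ has no torsion for $m\ge3$. Put
\[
\Gamma=\Gamma(4)\cap g\Gamma(4)g^{-1}\cap SO_0(V_{\mathbb{R}}).
\]
By Lemma~\ref{lem:g}, both $\Gamma(4)$ and $g\Gamma(4)g^{-1}$ are normal subgroups of finite index in $O(\Lambda)$, and $SO_0(V_{\mathbb{R}})$ is normal of finite index in $O(V_{\mathbb{R}})$. So $\Gamma$ is normal of finite index in $O(\Lambda)$. Conjugation by $g$ exchanges the first two groups, as $g^2$ is central, and preserves the third. So $g$ normalizes $\Gamma$. The group $\Gamma$ acts trivially on $W$, and on $W'$ because $4\Lambda\subset2\Lambda'$. It is torsion free, so $-1\notin\Gamma$, and we regard $\Gamma$ as a subgroup of $\mathrm{PSL}_2(\mathbb{R})^2$.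

\begin{proposition}\label{prop:X}
$X=\Gamma\backslash\mathcal{D}$ is a bidisk quotient.
\end{proposition}

\begin{proof}
We use the following consequence of the theorem of Borel and Harish-Chandra and the Godement compactness criterion. If a quaternion division algebra over a totally real field of degree $n$ is split at all real places, then its norm one group, viewed over $\mathbb{Q}$, is anisotropic, and the elements of norm one of any order form a discrete cocompact subgroup of $\mathrm{SL}_2(\mathbb{R})^n$. This applies to $B_0$: the group $\mathcal{O}^1$ is a cocompact Fuchsian group. It also applies to $B$. Indeed, $17\equiv1\pmod8$ is a square in $\mathbb{Q}_2$, so $F$ embeds in $\mathbb{Q}_2$, and $B$ embeds in the division algebra $B_0\otimes\mathbb{Q}_2$.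

\emph{Cocompactness.} Let $\widetilde{\mathcal{O}}=\mathcal{O}\otimes\mathbb{Z}[\sqrt{17}]$. The group $\widetilde{\mathcal{O}}^1$ is a cocompact lattice in $\mathrm{SL}_2(\mathbb{R})^2$ by $\gamma\mapsto(\tau\gamma,\tau\sigma\gamma)$. Its action $x\mapsto\gamma x\sigma(\bar\gamma)$ on $V$ preserves the lattice $\Lambda_1=V\cap\widetilde{\mathcal{O}}$. Choose $n$ with $n\Lambda_1\subset\Lambda\subset n^{-1}\Lambda_1$. The group permutes the finitely many lattices between these bounds, so a subgroup of finite index preserves $\Lambda$. Its image is a cocompact subgroup of $SO_0(V_{\mathbb{R}})$ contained in the discrete group $O(\Lambda)\cap SO_0(V_{\mathbb{R}})$, so it has finite index there. Hence $\Gamma$ and the image of $\widetilde{\mathcal{O}}^1$ in $\mathrm{PSL}_2(\mathbb{R})^2$ are commensurable, and $\Gamma$ is a cocompact lattice.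

\emph{Irreducibility.} Let $\Gamma''$ be the intersection of $\Gamma$ with the image of $\widetilde{\mathcal{O}}^1$; it has finite index in both. The projections $p_1,p_2$ are injective on $\Gamma''$, because $\tau\gamma=\pm1$ or $\tau\sigma\gamma=\pm1$ implies $\gamma=\pm1$. Let $\Delta_0$ be the intersection of $\Gamma''$ with the image of $\mathcal{O}^1$. It has finite index in this image and acts diagonally, as $\sigma$ is trivial on $\mathcal{O}^1$. So $p_k(\Delta_0)$ is a cocompact Fuchsian group. Suppose that $p_k(\Gamma'')$ is not dense. Its closure is then a Lie subgroup of dimension at most $2$, since a closed subgroup of dimension $3$ is open.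

If the dimension is $1$ or $2$, then $p_k(\Gamma'')$ normalizes a proper nonzero subalgebra of $\mathfrak{sl}_2(\mathbb{R})$. The normalizer is an algebraic subgroup, proper because $\mathfrak{sl}_2(\mathbb{R})$ is simple. So it has finitely many components and dimension at most $2$, and it is virtually solvable. But it contains $p_k(\Delta_0)$, which contains a free group of rank $2$. This is a contradiction.

If the dimension is $0$, then $p_k(\Gamma'')$ is discrete and contains the cocompact group $p_k(\Delta_0)$ with finite index. By injectivity $\Delta_0$ has finite index in $\Gamma''$ and acts cocompactly on $\mathbb{H}\times\mathbb{H}$. But it preserves the hyperbolic distance between $z_1$ and $z_2$, a continuous unbounded function. This is again a contradiction.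
\end{proof}

Let $r_0=(3,0,0,0)$, which is the matrix $1$, so that $q(r_0)=3$ and $\mathcal{D}_{r_0}$ is the diagonal. Put
\[
R=O(\Lambda)\,r_0,\qquad S=gR .
\]
Then $q=3$ on $R$ and $q=6$ on $S$. Both sets are stable under $O(\Lambda)$, the second by Lemma~\ref{lem:g}, and in particular under $-1$. For $u\in R$ we have $[u]\in U$, since $q(u)$ is odd. So $S\subset\Lambda'$, and the class in $W'$ of each $v\in S$ lies in $U'$.

\begin{lemma}\label{lem:incidence}
If $u,u'$ both lie in $R$ or both lie in $S$, and $u'\ne\pm u$, then $\mathcal{D}_u\cap\mathcal{D}_{u'}=\emptyset$. If $u\in R$ and $v\in S$, then $\mathcal{D}_u\ne\mathcal{D}_v$, and $\mathcal{D}_u\cap\mathcal{D}_v\ne\emptyset$ implies $\langle u,v\rangle=1$.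
\end{lemma}

\begin{proof}
Let $u,u'\in R$, $u'\ne\pm u$. They are not proportional, as $q(u)=q(u')$. An intersection needs $|b|<6$ by Lemma~\ref{lem:planes}, and no such integer is $\pm6$ modulo $17$. The case of $S$ follows, since $\mathcal{D}_{gu}\cap\mathcal{D}_{gu'}=g(\mathcal{D}_u\cap\mathcal{D}_{u'})$. Vectors $u\in R$, $v\in S$ are not proportional, since $q(v)/q(u)=2$ is not a rational square. An intersection needs $b^2<72$, so $|b|\le8$, and Lemma~\ref{lem:17} leaves $b=\pm2$. Then $\frac12b$ is odd.
\end{proof}

The family $(\mathcal{D}_u)_{u\in R\cup S}$ is locally finite. Indeed, for a compact set $Q\subset\mathcal{D}$ the pairs $(\Pi,u)$ with $\Pi\in Q$, $u\in\Pi$, $q(u)\le6$ form a disk bundle over $Q$, which is compact, so only finitely many lattice vectors occur. Hence the union of the $\mathcal{D}_u$, $u\in R$, is a closed smooth $\Gamma$-invariant curve in $\mathcal{D}$ whose components are the $\mathcal{D}_u$. Its image in $X$ is a closed smooth curve, so it is compact and has finitely many components. Each component is $\Gamma_u\backslash\mathcal{D}_u$, with $\Gamma_u$ the stabilizer of $\mathcal{D}_u$, and is transverse to both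 foliations. We call these components \emph{$R$-curves}, and we define \emph{$S$-curves} in the same way. The vectors of $R$ that define a given $R$-curve are the $\pm\gamma u$, $\gamma\in\Gamma$, and they have the same class in $W$. So each $R$-curve has a label in $U$, and each $S$-curve has a label in $U'$. For $x\in U$ and $w\in U'$ let $Z_x$ be the sum of the $R$-curves with label $x$ and $Z'_w$ the sum of the $S$-curves with label $w$.

\begin{proposition}\label{prop:numbers}
There is an integer $e_0>0$ with $e(Z_x)=e(Z'_w)=e_0$ for all $x\in U$, $w\in U'$. With $K=K_X$ we have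
\[
Z_x^2=(Z'_w)^2=-e_0,\qquad K\cdot Z_x=K\cdot Z'_w=2e_0,
\]
\[
Z_x\cdot Z_y=0\ \ (x\ne y),\qquad Z'_w\cdot Z'_{w'}=0\ \ (w\ne w'),\qquad Z_x\cdot Z'_w=0\ \text{ if }w(x)=0 .
\]
No $R$-curve is an $S$-curve.
\end{proposition}

\begin{proof}
An element $h\in O(\Lambda)$ normalizes $\Gamma$, so it induces a homeomorphism of $X$, and this maps $Z_x$ onto $Z_{hx}$. By Lemma~\ref{lem:transitive}, $e(Z_x)=e_0$ does not depend on $x$. Since $Z_{[r_0]}\ne\emptyset$, Lemma~\ref{lem:transverse} gives $e_0>0$. The homeomorphism induced by $g$ maps $Z_x$ onto $Z'_{gx}$, and $gU=U'$. The first line of formulas follows from Lemma~\ref{lem:transverse}, summed over disjoint components. The second line and the last claim follow from Lemma~\ref{lem:incidence}: a common point of $Z_x$ and $Z'_w$ lifts to a point of some $\mathcal{D}_u\cap\mathcal{D}_v$ with $[u]=x$, $[v]=w$, and then $w(x)=1$.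
\end{proof}

\section{Counting the points where the families meet}\label{sec:count}

Call a point of an $R$-curve an \emph{$S$-point} if it lies on an $S$-curve.

\begin{proposition}\label{prop:count}
Every $R$-curve $C$ has at least $3e(C)$ $S$-points. Consequently $\sum_{w\in U'}Z_x\cdot Z'_w\ge3e_0$ for every $x\in U$.
\end{proposition}

The idea is to count on the orbifold $\mathcal{O}^1\backslash\mathbb{H}$, which is covered by a finite cover of $C$. There $e$ is $\frac13$, so we need $S$-points of total weight $1$, a point with stabilizer of order $2$ having weight $\frac12$. We find two such points, and the delicate step is to show that they are different.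

For $p\in\mathbb{H}$ the matrices $J\in\mathrm{SL}_2(\mathbb{R})$ with $J^2=-1$ that fix $p$ are the two rotations of order $4$, which differ by a sign. The lower left entry of a real matrix with $J^2=-1$ is not zero, since $J$ has no real eigenvalue. Let $J_p$ be the one with positive lower left entry. The stabilizer of $p$ in $\mathrm{SL}_2(\mathbb{R})$ is the centralizer of $J_p$, and $\lambda+\mu J_p$ with real $\lambda$ and $\mu\ne0$ fixes $p$ and no other point of $\mathbb{H}$.

\begin{lemma}\label{lem:J}
Let $a\in\mathrm{GL}_2(\mathbb{R})$ with $\det a=\pm1$, and let $p'\in\mathbb{H}$ be the fixed point of $aJ_pa^{-1}$. Then $aJ_pa^{-1}=(\det a)\,J_{p'}$.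
\end{lemma}

\begin{proof}
The lower left entry of $aJ_pa^{-1}$ is a continuous nowhere vanishing function of $a$. It is positive at $a=1$ and negative at $a=\mathrm{diag}(1,-1)$, and the sets $\det a=1$ and $\det a=-1$ are connected.
\end{proof}

\begin{proof}[Proof of Proposition~\ref{prop:count}]
The homeomorphisms induced by $O(\Lambda)$ permute the $R$-curves transitively and preserve the $S$-curves. So we may take $C=\Gamma_0\backslash\mathcal{D}_{r_0}$, where $\Gamma_0$ is the stabilizer in $\Gamma$ of the diagonal $\mathcal{D}_{r_0}\cong\mathbb{H}$. Let $G_0=\{\alpha_\gamma:\gamma\in\mathcal{O}^1\}\cong\mathcal{O}^1/\{\pm1\}$. It lies in $O(\Lambda)$ by Lemma~\ref{lem:conj}, fixes $r_0$, preserves $S$, and acts on the diagonal as the Fuchsian group $\tau(\mathcal{O}^1)$.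

\emph{Two points.} Let $s_1=gr_0=(1,1,0,0)\in S$, which is $\frac13(1+\sqrt{17}\,i)$. The point $(z,z)$ lies on $\mathcal{D}_{s_1}$ if and only if $\tau(1+\sqrt{17}\,i)$ fixes $z$, that is, if and only if $z$ is the fixed point $p_1$ of $\tau(i)$. Let $i'=\varepsilon i\varepsilon^{-1}=-2i-j$ and $s_2=\alpha_\varepsilon(s_1)=(1,-2,-1,0)\in S$, which is $\frac13(1+\sqrt{17}\,i')$. The curve $\mathcal{D}_{s_2}$ meets the diagonal at the fixed point $p_2$ of $\tau(i')$. For $\gamma\in\mathcal{O}^1$ the point $\gamma p_k$ of the diagonal lies on $\mathcal{D}_{\alpha_\gamma s_k}$, and $\alpha_\gamma s_k\in S$.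

\emph{They are not equivalent under $G_0$.} Write $\tau(i)=\eta J_{p_1}$ with $\eta=\pm1$. Since $\det\tau(\varepsilon)=-1$, Lemma~\ref{lem:J} gives $\tau(i')=-\eta J_{p_2}$. Suppose $\gamma p_1=p_2$ with $\gamma\in\mathcal{O}^1$. Then $\tau(\gamma i\gamma^{-1})=\eta J_{p_2}=-\tau(i')$, so $\gamma i\gamma^{-1}=-\varepsilon i\varepsilon^{-1}$. The element $\delta=\varepsilon^{-1}\gamma$ anticommutes with $i$ and has norm $-1$. The elements of $B_0$ that anticommute with $i$ are the $\lambda j+\mu k$, so $-3\lambda^2-3\mu^2=-1$ with $\lambda,\mu\in\mathbb{Q}$, and $3=(3\lambda)^2+(3\mu)^2$. But $3$ is not a sum of two rational squares: in $3n^2=l^2+m^2$ with coprime integers, $3$ divides $l$ and $m$, and then $n$.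

\emph{Stabilizers.} An element of $\mathcal{O}^1$ fixes $p_1$ if and only if it commutes with $i$, that is, lies in $\mathcal{O}\cap\mathbb{Q}(i)$. A vector of $L$ with $u_2=u_3=0$ is integral, so this ring is $\mathbb{Z}[i]$, with units $\pm1,\pm i$. The stabilizer of $p_1$ in $G_0$ has order $2$. Conjugation by $\varepsilon$ preserves $\mathcal{O}^1$ and sends $i$ to $i'$, so the same holds for $p_2$.

\emph{Area.} For a maximal order in an indefinite quaternion algebra over $\mathbb{Q}$, the quotient of $\mathbb{H}$ by the norm one group has area $\frac{\pi}{3}\prod_p(p-1)$, the product being over the ramified primes \cite{Vigneras}. Here this is $\frac{\pi}{3}(2-1)(3-1)=\frac{2\pi}{3}$.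

\emph{The count.} Let $\Delta=\Gamma\cap G_0\subset\Gamma_0$ and $m=[G_0:\Delta]$, which is finite since $\Gamma$ has finite index in $O(\Lambda)$. The group $\Delta$ is torsion free, so $\widetilde C=\Delta\backslash\mathbb{H}$ is a compact hyperbolic surface of area $2\pi m/3$, and $e(\widetilde C)=m/3$ by the Gauss--Bonnet formula. The points of $\widetilde C$ in the image of the orbit $G_0p_k$ correspond to the double cosets $\Delta\backslash G_0/\mathrm{Stab}(p_k)$. The stabilizer acts freely on $\Delta\backslash G_0$: if $\Delta h\varsigma=\Delta h$, then $h\varsigma h^{-1}\in\Delta$ has finite order and is trivial. So each orbit gives $m/2$ points. The two orbits are disjoint, so $\widetilde C$ contains at least $m=3e(\widetilde C)$ points that map to $S$-points under the finite unramified covering $\widetilde C\to C$. Both the Euler number and the number of such points are those of $C$ multiplied by the degree. This proves the first claim.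

The components of $Z_x$ are disjoint, so $Z_x$ has at least $3e_0$ $S$-points. Each lies on some $Z'_w$. Since $Z_x$ and $Z'_w$ have no common component, $Z_x\cdot Z'_w$ is at least the number of their common points.
\end{proof}

\section{Proof of Theorem~\ref{thm:A}}\label{sec:final}

\subsection*{The divisors}
The curve $Z_x$ meets only the $Z'_w$ with $w(x)=1$. To build a pair as in Lemma~\ref{lem:hodge} from $Z_x$ and $Z_y$, attach to $Z_x$ the $Z'_w$ with $w(x)=1$, $w(y)=0$, and to $Z_y$ those with $w(y)=1$, $w(x)=0$. All these $w$ take the value $1$ on $p=x+y$. If $p\in P$, they lie in $U'$, so that the curves $Z'_w$ exist. So for $x\in U$ and $p\in P\setminus\{0\}$ put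
\[
D_{x,p}=\sum_{w(x)=w(p)=1}Z'_w,\qquad A_{x,p}=2Z_x+D_{x,p}.
\]
Since $x\notin P$ and $0\ne p\in P$, the vectors $x,p$ are linearly independent, and the sum has $16/4=4$ terms. Let $y=x+p$, which lies in $U$ and differs from $x$. The forms $w$ that occur in $D_{y,p}$ are those with $w(p)=1$, $w(x)=0$, and the forms that occur in $D_{x,p}$ have $w(y)=0$. Proposition~\ref{prop:numbers} gives
\[
Z_x\cdot Z_y=Z_x\cdot D_{y,p}=D_{x,p}\cdot Z_y=D_{x,p}\cdot D_{y,p}=0,
\]
so $A_{x,p}\cdot A_{y,p}=0$. It also gives $K\cdot A_{x,p}=4e_0+8e_0=K\cdot A_{y,p}$. Lemma~\ref{lem:hodge}, with the ample divisor $K$, yields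
\begin{equation}\label{eq:upper}
A_{x,p}^2+A_{x+p,p}^2\le0\qquad\text{for all }x\in U,\ p\in P\setminus\{0\}.
\end{equation}

\subsection*{Averaging}
Proposition~\ref{prop:count} bounds the total intersection of $Z_x$ with the second family but does not say how it is distributed among the labels. So we average over $p$. Since $Z_x\cdot Z'_w=0$ when $w(x)=0$,
\[
A_{x,p}^2=-4e_0-4e_0+4Z_x\cdot D_{x,p}=-8e_0+4\sum_{w(p)=1}Z_x\cdot Z'_w .
\]
A form $w\in U'$ is not zero on the plane $P$, so it takes the value $1$ on exactly two of the three nonzero $p$. Hence
\begin{equation}\label{eq:lower}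
\sum_{p\in P\setminus\{0\}}A_{x,p}^2=-24e_0+8\sum_{w\in U'}Z_x\cdot Z'_w\ \ge\ 0 .
\end{equation}
The map $(x,p)\mapsto(x+p,p)$ permutes the pairs. So the sum of the left sides of \eqref{eq:upper} over all pairs is twice the sum of \eqref{eq:lower} over $x\in U$, and it is nonnegative. Therefore equality holds in \eqref{eq:upper} for every pair.

\begin{remark}
It follows that equality also holds in \eqref{eq:lower} and in Proposition~\ref{prop:count}: every $R$-curve $C$ has exactly $3e(C)$ $S$-points. The argument has no slack, and the point $p_1$ alone would give only half of what is needed.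
\end{remark}

\subsection*{The branch curve}
Fix a pair $(x,p)$, let $y=x+p$, and put
\[
D=D_{x,p}+D_{y,p}=\sum_{w(p)=1}Z'_w .
\]
This is a sum of distinct, disjoint $S$-curves. So $D$ is a smooth curve, transverse to both foliations, with $e(D)=8e_0>0$. By Lemma~\ref{lem:hodge}, $D=2(Z_x-Z_y+D_{x,p})$ in $H^2(X,\mathbb{Q})$. Lemma~\ref{lem:root} gives a connected finite \'etale cover $X'\to X$ and a line bundle $M$ with $M^2\cong\mathcal{O}(D')$, where $D'$ is the preimage of $D$. The surface $X'$ is a bidisk quotient by Lemma~\ref{lem:bidisk}(c), and $D'$ is nonempty, smooth, and transverse to both product foliations.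

\subsection*{The double cover}
Let $f\colon Y\to X'$ be the double cover defined by $M$, as in Section~\ref{sec:basics}. It is a Galois cover of degree $2$ with $Y$ smooth, compact and connected, and with branch curve $D'$. Theorem~\ref{thm:B} applies to each of the two product foliations. So $Y$ is of general type and both pull-backs are regular with dense leaves. Here $d=2$, all $n_i=2$, and $\kappa_i=e(D'_i)$ for the components $D'_i$ of $D'$ by Lemma~\ref{lem:transverse}. Hence
\[
K_Y^2-2c_2(Y)=2\cdot\tfrac34\,e(D')=\tfrac32\,e(D')>0 .
\]
The signature of $Y$ is one third of this number. As $f$ is not \'etale, $Y$ is not homotopy equivalent to a bidisk quotient, in particular not isomorphic to one, and its universal cover is not the bidisk.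

\subsection*{Infinitely many examples}
Write $X'=\Gamma'\backslash\mathcal{D}$ with $\Gamma'\subset\Gamma\subset\mathrm{GL}(\Lambda)$. The subgroups of elements of $\Gamma'$ congruent to $1$ modulo $n$ have finite index and trivial intersection, and $\Gamma'$ is infinite. So $X'$ has connected \'etale covers of arbitrarily large degree $k$, which are bidisk quotients. The pull-back of $(D',M)$ to such a cover has all the properties of $(D',M)$. By \eqref{eq:euler} the resulting double cover has Euler number $k\,(2c_2(X')+e(D'))$, which is unbounded. So there are infinitely many pairwise non-homeomorphic surfaces $Y$, and Theorem~\ref{thm:A} is proved.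

\begin{thebibliography}{9}

\bibitem{Vigneras}
Vign\'eras, \emph{Arithm\'etique des alg\`ebres de quaternions}.

\bibitem{Zhao}
Shengyuan Zhao, \emph{Birational Kleinian groups}, arXiv:2103.09350 (2021).

\end{thebibliography}
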